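\title{Stabilized products $S^2\times\Sigma_\gamma$ of small minimal volume}

\begin{abstract}
We show that for every $\gamma\ge1$ the manifold $(S^2\times\Sigma_\gamma)\,\#\,2\gamma(S^2\times S^2)\,\#\,2(S^1\times S^3)$ has minimal volume zero, and that the minimal volume of $(S^2\times\Sigma_\gamma)\,\#\,2\gamma(S^2\times S^2)$ is bounded independently of the genus $\gamma$. This disproves the conjecture that the essential minimal volume of every smooth $4$-manifold homeomorphic to $(S^2\times\Sigma_\gamma)\,\#\,N$ is at least $C\gamma$. The examples belong to a family of stabilized boundaries of five-dimensional $2$-handlebodies whose minimal volume is comparable to the Euler characteristic. Each member is the product of a $3$-manifold with a circle, completed along boundary $3$-tori by copies of two fixed blocks. We also give a homological condition under which a closed oriented $4$-manifold is a connected summand of a manifold of minimal volume zero.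
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Minimal volume and essential minimal volume}

Manifolds are smooth unless stated otherwise. For a closed manifold $M$ let $\mathcal M_{|\sec|\le1}(M)$ be the set of smooth Riemannian metrics on $M$ with sectional curvature between $-1$ and $1$. The \emph{minimal volume}
$$\mathrm{MinVol}(M)=\inf\{\mathrm{Vol}(M,g):g\in\mathcal M_{|\sec|\le1}(M)\}$$
measures how much room the topology of $M$ needs when the curvature is bounded. A metric may have much of its volume in a region that is thin at every point: the flat torus $\mathbb R^2/(\varepsilon\mathbb Z\times\varepsilon^{-1}\mathbb Z)$ has area $1$ and injectivity radius $\varepsilon/2$. The essential minimal volume does not count such regions. It is defined through limits of sequences of metrics, seen from points where the injectivity radius $\mathrm{inj}_g(x)$ stays bounded below.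

Fix $\alpha\in(0,1)$. Let $(M_\infty,g_\infty,q)$ be a connected manifold with a complete $C^{1,\alpha}$ Riemannian metric and a base point. A sequence $(M,g_i,q_i)$ \emph{converges to $(M_\infty,g_\infty,q)$ in the pointed $C^{1,\alpha}$ Cheeger--Gromov sense} if for every $R>0$ and all sufficiently large $i$ there are smooth embeddings $\phi_{i,R}:B_{g_\infty}(q,R)\to M$ with $\phi_{i,R}(q)=q_i$ such that $\phi_{i,R}^*g_i\to g_\infty$ in $C^{1,\alpha}$ on $B_{g_\infty}(q,R)$ as $i\to\infty$.

\begin{definition}\label{def:closure}
The set $\overline{\mathcal M}_{|\sec|\le1}(M)$ consists of the complete Riemannian manifolds $(M_\infty,g_\infty)$, where $M_\infty$ is a smooth manifold, possibly empty or noncompact, with at most countably many components $M_\infty^{(1)},M_\infty^{(2)},\dots$, and $g_\infty$ is a $C^{1,\alpha}$ metric, for which there are metrics $g_i\in\mathcal M_{|\sec|\le1}(M)$ and points $q^{(j)}\in M_\infty^{(j)}$, $q_i^{(j)}\in M$ such that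
\begin{enumerate}
\item[(1)] for each $j$, $(M,g_i,q_i^{(j)})$ converges to $(M_\infty^{(j)},g_\infty,q^{(j)})$ in the pointed $C^{1,\alpha}$ Cheeger--Gromov sense;
\item[(2)] $d_{g_i}(q_i^{(j)},q_i^{(k)})\to\infty$ for $j\ne k$;
\item[(3)] for every sequence $x_i\in M$ with $\liminf_i\mathrm{inj}_{g_i}(x_i)>0$ there are a subsequence and an index $j$ with $\sup_i d_{g_i}(x_i,q_i^{(j)})<\infty$ along that subsequence.
\end{enumerate}
The \emph{essential minimal volume} of $M$ is
$$\mathrm{MinVol}_{\mathrm{ess}}(M)=\inf\{\mathrm{Vol}(M_\infty,g_\infty):(M_\infty,g_\infty)\in\overline{\mathcal M}_{|\sec|\le1}(M)\},$$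
where the empty manifold has volume $0$.
\end{definition}

Condition (2) prevents a region from being counted twice. Condition (3) says that nothing with injectivity radius bounded below is lost; without it the empty manifold would always be a limit. With it, the empty manifold is a limit when $\sup_{x\in M}\mathrm{inj}_{g_i}(x)\to0$, as for the thin tori above.

\begin{lemma}\label{lem:essle}
If $M$ is closed and connected, then $\mathrm{MinVol}_{\mathrm{ess}}(M)\le\mathrm{MinVol}(M)$.
\end{lemma}

\begin{proof}
Let $g\in\mathcal M_{|\sec|\le1}(M)$. Take $g_i=g$, $M_\infty=M$, $q_i^{(1)}=q^{(1)}$ any point, and let $\phi_{i,R}$ be the inclusion. Then (1) holds, (2) is vacuous, and (3) holds because $(M,g)$ has finite diameter. So $(M,g)\in\overline{\mathcal M}_{|\sec|\le1}(M)$.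
\end{proof}

\subsection{The conjecture}

Let $\Sigma_\gamma$ be the closed connected orientable surface of genus $\gamma$. For $\gamma>1$ the Gauss--Bonnet formula gives $4\pi(\gamma-1)=|\int K|\le\mathrm{Area}$ when $|K|\le1$, with equality for $K=-1$; so $\mathrm{MinVol}(\Sigma_\gamma)=4\pi(\gamma-1)$. A connected sum with another orientable surface only raises the genus, so it cannot lower this value.

In dimension four, the Chern--Gauss--Bonnet formula gives $\mathrm{MinVol}(M)\ge c\,|\chi(M)|$ with a universal $c>0$; see \eqref{eq:cgb}. The product of the unit sphere with a hyperbolic surface has $|\sec|\le1$, and $\chi(S^2\times\Sigma_\gamma)=4-4\gamma$. Hence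
$$4c(\gamma-1)\le\mathrm{MinVol}(S^2\times\Sigma_\gamma)\le16\pi^2(\gamma-1),$$
and the minimal volume of the product grows linearly with the genus. One would guess that a connected sum makes a manifold no simpler: $(S^2\times\Sigma_\gamma)\,\#\,N$ maps onto $S^2\times\Sigma_\gamma$ with degree one, and $\pi_1(\Sigma_\gamma)$ is a free factor of its fundamental group. The following conjecture, from Song's paper \cite{Song}, makes this guess precise for the essential minimal volume.

\medskip
\noindent\textbf{Conjecture.} \emph{There is a constant $C>0$ such that, for every $\gamma>1$, every closed connected oriented $4$-manifold $N$, and every closed smooth $4$-manifold $M$ homeomorphic to $(S^2\times\Sigma_\gamma)\,\#\,N$,}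
$$\mathrm{MinVol}_{\mathrm{ess}}(M)\ge C\gamma .$$

\medskip
The constant is to be independent of $\gamma$, of $N$ and of the smooth structure. The Euler characteristic cannot supply such a bound. Indeed $\chi(X\,\#\,N)=\chi(X)+\chi(N)-2$, and in dimension four $\chi(N)-2$ takes both signs: a summand $S^2\times S^2$ adds $2$, a summand $S^1\times S^3$ subtracts $2$. The question is whether the genus is still visible to the geometry once its contribution to $\chi$ has been canceled. It is not.

\subsection{Results}

We write $kX$ for the connected sum of $k$ copies of $X$, with $0X$ a sphere. An \emph{$i$-handle} attached to a $d$-manifold $W$ is a copy of $D^i\times D^{d-i}$ glued to $W$ by an embedding $S^{i-1}\times D^{d-i}\to\partial W$; a $0$-handle is a disjoint ball.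

\begin{theorem}\label{thm:main}
There is a universal constant $V$ with the following property. Let $H$ be a connected oriented compact $5$-manifold with a handle decomposition into one $0$-handle, $n$ $1$-handles and $m$ $2$-handles. Let $k\ge n$ and $q\ge0$ be integers with $p:=m+1+k-n-q\ge0$, and let
$$M=\partial H\,\#\,k(S^2\times S^2)\,\#\,q(S^1\times S^3).$$
Then $\chi(M)=2p$ and
$$\mathrm{MinVol}_{\mathrm{ess}}(M)\le\mathrm{MinVol}(M)\le Vp=\tfrac V2\chi(M).$$
\end{theorem}

\begin{corollary}\label{cor:false}
The conjecture is false. More precisely, let $\gamma\ge1$.
\begin{enumerate}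
\item[(a)] $M=(S^2\times\Sigma_\gamma)\,\#\,2\gamma(S^2\times S^2)\,\#\,2(S^1\times S^3)$ has $\mathrm{MinVol}_{\mathrm{ess}}(M)=\mathrm{MinVol}(M)=0$. So the inequality $\mathrm{MinVol}_{\mathrm{ess}}(M)\ge C\gamma$ fails for every $C>0$ and every $\gamma>1$.
\item[(b)] $M=(S^2\times\Sigma_\gamma)\,\#\,2\gamma(S^2\times S^2)$ has $\mathrm{MinVol}_{\mathrm{ess}}(M)\le\mathrm{MinVol}(M)\le2V$. So for any $C>0$ the inequality fails once $\gamma>2V/C$, and the conjecture already fails for simply connected $N$.
\end{enumerate}
\end{corollary}

\begin{proof}
The surface $\Sigma_\gamma$ is built from one $0$-handle, $2\gamma$ $1$-handles and one $2$-handle. The product of a handle with $D^3$ is a handle of the same index, so $H=D^3\times\Sigma_\gamma$ satisfies the hypothesis of Theorem~\ref{thm:main} with $n=2\gamma$, $m=1$, and $\partial H=S^2\times\Sigma_\gamma$. Take $k=2\gamma$, so that $p=2-q$. The choice $q=2$ gives (a), and $q=0$ gives (b).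
\end{proof}

Section~\ref{sec:zero} carries out the construction in genus zero, and Sections~\ref{sec:tools}--\ref{sec:proof} prove Theorem~\ref{thm:main}. The last two sections are not needed for the disproof. Section~\ref{sec:lower} shows that the upper bound on the minimal volume is sharp up to a universal factor (Theorem~\ref{thm:twosided}) and that, in the family of Theorem~\ref{thm:main}, either invariant vanishes exactly when $\chi=0$ (Theorem~\ref{thm:gap}). Section~\ref{sec:general} asks which $4$-manifolds can take the place of $S^2\times\Sigma_\gamma$ in Corollary~\ref{cor:false}(a) (Theorem~\ref{thm:general}).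

\medskip
\noindent\textbf{Conventions.} Circles are $\mathbb R/\mathbb Z$ and are named $S^1_c,S^1_u,\dots$ after their coordinate; $D^2_u$ is a disc with boundary $S^1_u$. Corners are rounded, and manifolds are glued along boundaries by means of collars; the results are well defined up to diffeomorphism. Connected sums are formed with standard smooth structures. Both $S^2\times S^2$ and $S^1\times S^3$ have orientation-reversing diffeomorphisms, so the orientations play no role in a connected sum with these manifolds.

\section{The construction in genus zero}\label{sec:zero}

A product $Y_0\times S^1$ has minimal volume zero: scale a metric on $Y_0$ to have $|\sec|\le1$ and let the circle be short. The plan is to reach the manifolds of Theorem~\ref{thm:main} from such a product by few modifications, each of universally bounded cost. The smallest case that shows all the features is $S^2\times S^2=S^2\times\Sigma_0$.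

\subsection{Two surgeries}

A \emph{framed circle} in a $4$-manifold $X$ is an embedding $\varphi:S^1\times D^3\to\operatorname{int}X$; its \emph{core} is $\varphi(\cdot,0)$. \emph{Surgery} on $\varphi$ produces
$$\big(X\setminus\varphi(S^1\times\operatorname{int}D^3)\big)\cup_\varphi(D^2\times S^2).$$
It raises $\chi$ by $2$. A \emph{framed link} is a finite family of framed circles with disjoint images; surgery on it may be done in any order. A diffeomorphism $X\to X'$ that carries one framed link to another induces a diffeomorphism of the surgered manifolds.

Let $(\rho,c)\in[0,1]\times S^1_c$ be polar coordinates on $D^2$. We fix once and for all the ball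
$$B=\{\rho\le\tfrac23,\ |v|\le\tfrac14\}\subset D^2\times S^1_v,$$
with its edges rounded invariantly under rotation of $c$, and identify it with $D^3\subset\mathbb C\times\mathbb R$ by a diffeomorphism that commutes with these rotations.

Let $s$ and $r$ be disjoint circles in $S^3$ with disjoint parametrized tubular neighborhoods $D^2\times s$ and $D^2\times r$. In $S^3\times S^1_t$ consider two framed circles: the \emph{vertical} one $T=B\times S^1_t$ with $B\subset D^2\times s$, and the \emph{horizontal} one $R=r\times B$ with $B\subset D^2\times S^1_t$, whose core is $r\times\{0\}$. Since $S^3\setminus\operatorname{int}B$ is a ball, surgery on $T$ gives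
$$D^3\times S^1_t\ \cup\ S^2\times D^2_t=\partial(D^3\times D^2_t)=S^4 .$$
Now $R$ is a framed circle in $S^4$. Compare it with the standard one, the first piece of $S^4=\partial(D^2\times D^3)=S^1\times D^3\cup D^2\times S^2$, on which surgery gives $D^2\times S^2\cup D^2\times S^2=S^2\times S^2$. In dimension four homotopic circles are isotopic (Lemma~\ref{lem:isotopy}), so the core of $R$ is isotopic to the standard core, whatever knot $r$ is. A circle carries only two framings that matter for surgery, and they differ by a full twist (Lemma~\ref{lem:framing}). After changing the parametrization of $D^2\times r$ by a full twist if necessary, surgery on $R$ gives $S^2\times S^2$.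

\subsection{The sphere block}

The surgeries destroy the product structure, so the short circle $S^1_t$ cannot be kept everywhere; after the surgery on $T$ it even bounds a disc. We therefore cut out a region around each surgery and treat it separately. The neighborhood $S^1\times D^3$ is a poor choice, since its boundary contains a factor $S^2$, which cannot be made small with bounded curvature. A flat $3$-torus can. Let
$$E=D^2\times S^1_u\times S^1_v,\qquad \partial E=T^3\ \text{ with coordinates }(c,u,v),$$
and let the \emph{sphere block} be the result of surgery on the framed circle $S^1_u\times B\subset E$: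
$$E_S=\big(E\setminus(\operatorname{int}B\times S^1_u)\big)\cup\big(\partial B\times D^2_u\big).$$
The surgery on $T$ turns $D^2\times s\times S^1_t$, a copy of $E$ with $(u,v)=(t,s)$, into $E_S$. The surgery on $R$ does the same to $D^2\times r\times S^1_t$, a copy of $E$ with $(u,v)=(r,t)$. With $Y$ the complement in $S^3$ of the two open solid tori,
$$S^2\times S^2\cong Y\times S^1_t\ \cup\ E_S\ \cup\ E_S,$$
and both gluing maps are permutations of the coordinates of $T^3$.

\subsection{The metric}

On $Y\times S^1_t$ take $h+\varepsilon^2dt^2$ with $h$ a fixed metric, equal to $dr^2+da^2+db^2$ near each boundary torus with coordinates $(a,b)$, and attach the ends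
$$dr^2+e^{-2r}(da^2+db^2)+\varepsilon^2dt^2,\qquad 0\le r\le\log(1/\varepsilon).$$
Each end is a three-dimensional hyperbolic cusp times a circle, of volume $\varepsilon\int e^{-2r}dr\le\varepsilon/2$. On $E_S$ take a fixed metric, equal to $dr^2+dc^2+du^2+dv^2$ near the boundary, and attach the hyperbolic cusp $dr^2+e^{-2r}(dc^2+du^2+dv^2)$ over the same interval, of volume at most $\int e^{-3r}dr\le\frac13$. All ends terminate in the cubical torus of side $\varepsilon$, which no longer distinguishes the direction of $t$ and is preserved by permutations of the coordinates. Once $e^{-r}$ is replaced by a function that is constant near both endpoints (Lemma~\ref{lem:profile}), the pieces fit together. The curvature is bounded independently of $\varepsilon$, the volume of $Y\times S^1_t$ tends to zero, and each block keeps a bounded volume.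

For $S^2\times S^2$ a bound on the volume says nothing, but the bound does not depend on $Y$. To pass to genus $\gamma$, replace $S^3$ by $2\gamma(S^1\times S^2)$, whose fundamental group is free on $a_1,b_1,\dots,a_\gamma,b_\gamma$, and let $r$ represent $\prod[a_i,b_i]$. The first surgery now gives $2\gamma(S^1\times S^3)\,\#\,2\gamma(S^2\times S^2)$ (Proposition~\ref{prop:spin}), and the second imposes the surface relation. The genus has been absorbed into $Y$, which costs no volume, and there are still only two blocks. This is Corollary~\ref{cor:false}(b).

The volume of the blocks cannot be made small, since $\chi(E_S)=2$ and the blocks carry the whole Euler characteristic. In Section~\ref{sec:torus} we construct a second block $E_T\cong E_S\,\#\,(S^1\times S^3)$ that has a free circle action and hence metrics of small volume. Using it twice in place of $E_S$ shows that $(S^2\times S^2)\,\#\,2(S^1\times S^3)$ has minimal volume zero, and in genus $\gamma$ it gives Corollary~\ref{cor:false}(a). Part (b) needs neither Section~\ref{sec:torus} nor Proposition~\ref{prop:metrics}(b).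

\section{Circles, tubes and spun manifolds}\label{sec:tools}

We use three standard theorems of differential topology. The \emph{isotopy extension theorem}: an isotopy of embeddings of a compact manifold into the interior of $X$ is covered by a compactly supported ambient isotopy of $\operatorname{int}X$. The \emph{tubular neighborhood theorem}: two embeddings $K\times D^d\to\operatorname{int}X$, $d=\dim X-\dim K$, that agree on $K\times\{0\}$ differ, after an ambient isotopy fixing $K\times\{0\}$, by a map $(x,y)\mapsto(x,A(x)y)$ with $A:K\to O(d)$. The \emph{disc theorem}: in a connected oriented manifold, two embeddings of a finite disjoint union of discs of top dimension into the interior are ambient isotopic, with compact support in the interior, if on each disc they both preserve or both reverse orientation.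

\subsection{Circles in $4$-manifolds}

\begin{lemma}\label{lem:isotopy}
Let $K$ be a finite disjoint union of circles.
\begin{enumerate}
\item[(a)] Every map from $K$ to a $3$-manifold without boundary is homotopic to an embedding.
\item[(b)] If $f_0,f_1:K\to X$ are homotopic embeddings into a closed $4$-manifold, there is a diffeomorphism $\Phi$ of $X$, isotopic to the identity, with $\Phi\circ f_0=f_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
An injective immersion of $K$ is an embedding, so we must avoid double points and zeros of the derivative. By transversality, a generic map or family has neither if the number of equations exceeds the number of unknowns. In (a), $f(x)=f(y)$ with $x\ne y$ is a system of three equations in two unknowns, and $df(x)=0$ is a system of three equations in one. In (b), take a homotopy $(f_s)_{s\in[0,1]}$ and perturb it relative to the ends. Then $f_s(x)=f_s(y)$ is a system of four equations in the three unknowns $(x,y,s)$, and $df_s(x)=0$ is a system of four equations in two. So the perturbed homotopy is an isotopy, and the isotopy extension theorem gives $\Phi$.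
\end{proof}

Let $\tau$ be the \emph{full twist} of $S^1\times D^3$, $\tau(u,(z,x))=(u,(e^{2\pi iu}z,x))$.

\begin{lemma}\label{lem:framing}
Let $(\varphi_i)$ and $(\varphi_i')$ be framed links in a $4$-manifold $X$ with the same parametrized cores. Then there is a choice of $\varphi_i''\in\{\varphi_i,\varphi_i\circ\tau\}$ such that surgery on $(\varphi_i')$ and surgery on $(\varphi_i'')$ give diffeomorphic manifolds.
\end{lemma}

\begin{proof}
By the tubular neighborhood theorem we may assume $\varphi_i'(u,y)=\varphi_i(u,A_i(u)y)$ with loops $A_i:S^1\to O(3)$. Let $\kappa\in O(3)$ be a reflection. Replacing $\varphi_i'$ by $\varphi_i'\circ(\mathrm{id}\times\kappa)$ does not change the result of surgery: the identity of the complement and the map $\mathrm{id}\times\kappa$ of $D^2\times S^2$ fit together. So we may assume that $A_i$ lies in $SO(3)$. The group $\pi_1(SO(3))=\mathbb Z/2$ is generated by the loop of rotations about an axis. Hence $A_i$ is homotopic to the constant loop at the identity or to the loop that defines $\tau$, and a homotopy of the $A_i$ is an isotopy of framed links.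
\end{proof}

\subsection{Tubes}

Let $X$ be an oriented $4$-manifold and $\psi:\{\pm1\}\times D^4\to\operatorname{int}X$ an embedding that preserves orientation on one ball and reverses it on the other. Remove the interiors of the two balls and glue in $[-1,1]\times S^3$ by $\psi$. We say that the result $X_\psi$ is obtained by \emph{adding a tube}. The condition on $\psi$ says exactly that the orientation extends over the tube. If $X=X_1\sqcup X_2$ with $X_1,X_2$ connected and one ball in each, then $X_\psi=X_1\,\#\,X_2$ by definition.

\begin{lemma}\label{lem:tube}
If $X$ is connected, then $X_\psi\cong X\,\#\,(S^1\times S^3)$ by a diffeomorphism that is the identity near $\partial X$.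
\end{lemma}

\begin{proof}
In the unit sphere $S^4\subset\mathbb R\times\mathbb R^4$ the two caps $\psi_0(\pm1,y)=(\pm\sqrt{1-|y|^2/4},\,y/2)$ have opposite orientation characters. Their complement is an interval times $S^3$, and adding a tube along $\psi_0$ gives $S^1\times S^3$. Write $X=X\,\#\,S^4$, with the sum taken in $\operatorname{int}X$ and away from the caps, and with $S^4$ oriented so that $\psi_0$ and $\psi$ have the same characters. By the disc theorem an ambient isotopy supported in $\operatorname{int}X$ carries $\psi$ to $\psi_0$.
\end{proof}

Attaching a $1$-handle to an oriented $5$-manifold so that the orientation extends adds a tube to the boundary; attaching a $2$-handle along a framed circle changes the boundary by surgery on that framed circle. In particular, an oriented $5$-manifold made of one $0$-handle and $n$ $1$-handles has boundary $n(S^1\times S^3)$.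

\subsection{Spun manifolds}

Surgery on a vertical circle of a product, such as $T$ in Section~\ref{sec:zero}, keeps the rotation of the circle factor as a symmetry. The result is then determined by three-dimensional data. Let $Z$ be a compact oriented $3$-manifold and $F$ a union of components of $\partial Z$. The \emph{spun manifold} is
$$\sigma(Z,F)=Z\times S^1\ \cup_{F\times S^1}\ F\times D^2 .$$
It is the part of $\partial(Z\times D^2)$ left after removing the interior of $(\partial Z\setminus F)\times D^2$; so it is orientable, its boundary is $(\partial Z\setminus F)\times S^1$, and it is connected if $Z$ is. Rotation of $S^1$ and $D^2$ is a circle action with orbit space $Z$ and fixed set $F\times\{0\}$. We write $\sigma(Z)=\sigma(Z,\partial Z)=\partial(Z\times D^2)$.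

\begin{lemma}\label{lem:handle}
Let $Z'=Z\cup h$, where $h=[-1,1]\times D^2$ is a $1$-handle attached along discs $\{\pm1\}\times D^2\subset F$ so that the orientation extends. Let $F'$ be the surface obtained from $F$ by replacing these discs with $[-1,1]\times S^1$. Then $\sigma(Z',F')$ is obtained from $\sigma(Z,F)$ by adding a tube. Consequently:
\begin{enumerate}
\item[(a)] if $Z$ is connected, then $\sigma(Z',F')\cong\sigma(Z,F)\,\#\,(S^1\times S^3)$ by a diffeomorphism that is the identity near the boundary;
\item[(b)] $\sigma(Z_1\natural Z_2)\cong\sigma(Z_1)\,\#\,\sigma(Z_2)$ for any boundary connected sum of connected $Z_1,Z_2$, that is, for the union of $Z_1\sqcup Z_2$ with a $1$-handle joining them.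
\end{enumerate}
\end{lemma}

\begin{proof}
We have $Z'\times D^2=Z\times D^2\cup[-1,1]\times(D^2\times D^2)$, and the second piece is a five-dimensional $1$-handle attached along the $4$-balls $\{\pm1\}\times D^2\times D^2\subset F\times D^2$. On the boundary, with $F_0=F\setminus(\{\pm1\}\times\operatorname{int}D^2)$, this reads
$$\sigma(Z',F')=\big(Z\times S^1\cup F_0\times D^2\big)\ \cup\ [-1,1]\times\big(D^2\times S^1\cup S^1\times D^2\big).$$
The first bracket is $\sigma(Z,F)$ with the two open balls removed. The second piece is $[-1,1]\times\partial(D^2\times D^2)=[-1,1]\times S^3$, glued to the boundaries of the balls by the identity. The orientation extends because $\sigma(Z',F')$ is orientable. Now (a) is Lemma~\ref{lem:tube}, and (b) is the definition of the connected sum.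
\end{proof}

\begin{proposition}\label{prop:spin}
Let $n,j\ge0$, and let $Z$ be the complement of $j+1$ open balls with disjoint closures in $Y_0=n(S^1\times S^2)$. Then
$$\sigma(Z)\cong n(S^1\times S^3)\,\#\,(n+j)(S^2\times S^2),$$
and $y\mapsto(y,0)$ induces a surjection $\pi_1(Z)\to\pi_1(\sigma(Z))$.
\end{proposition}

\begin{proof}
By the disc theorem, the diffeomorphism type of $Z$ does not depend on the position of the balls. We use one observation twice: if $S^2=D_+\cup D_-$ are the hemispheres, then removing the ball $[-1,1]\times D_-$ from a neck $[-1,1]\times S^2$ leaves the $1$-handle $[-1,1]\times D_+$.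

Let $C=S^2\times[0,1]$ and let $A$ be $S^1\times S^2$ minus an open ball. Then $\sigma(D^3)=S^4$ and $\sigma(C)=\partial(S^2\times D^3)=S^2\times S^2$. Since $S^1\times S^2$ is $C$ with a neck joining its two boundary spheres, $A$ is $C$ with a $1$-handle, and $\sigma(A)\cong(S^2\times S^2)\,\#\,(S^1\times S^3)$ by Lemma~\ref{lem:handle}(a).

A connected sum $Y_1\,\#\,Y_2$ is the union of $Y_1$ and $Y_2$, each minus a ball, with a neck. So $Y_1\,\#\,Y_2$ minus a ball is the boundary connected sum of $Y_1$ minus a ball and $Y_2$ minus a ball. Hence $Y_0$ minus one ball is the boundary connected sum of $n$ copies of $A$, or $D^3$ if $n=0$. If $Z_1$ is connected with nonempty boundary, then $Z_1\cong Z_1\natural D^3$, and removing a further ball from the interior of $D^3$ gives $Z_1\natural C$. Thus $Z$ is a boundary connected sum of $D^3$, $n$ copies of $A$ and $j$ copies of $C$, and Lemma~\ref{lem:handle}(b) gives the formula.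

A loop in $\sigma(Z)$ can be pushed off the surface $\partial Z\times\{0\}$, whose complement deformation retracts to $Z\times S^1$. So $\pi_1(Z)\times\pi_1(S^1)\to\pi_1(\sigma(Z))$ is onto. The second factor maps trivially, because $\{x\}\times S^1$ bounds $\{x\}\times D^2$ for $x\in\partial Z$.
\end{proof}

\section{The torus block}\label{sec:torus}

The sphere block is a spun manifold: $E_S=\sigma(Z_S,\partial B)$ with $Z_S=(D^2\times S^1_v)\setminus\operatorname{int}B$ and circle coordinate $u$. It carries an action of the $2$-torus that rotates $c$ and $u$, but the two poles of the sphere $\partial B\times\{0\}$ are fixed by the whole torus, so no subgroup acts freely. The remedy is to drill out the axis of $B$, which turns the sphere into a torus on which rotation of $c$ is free. Let $\Delta$ be the rectangle $[\frac13,\frac23]\times[-\frac14,\frac14]$ in the coordinates $(\rho,v)$, with rounded corners, and let $N_\Delta=\Delta\times S^1_c\subset D^2\times S^1_v$; see Figure~\ref{fig:blocks}. The \emph{torus block} is $E_T=\sigma(Z_T,\partial N_\Delta)$ with $Z_T=(D^2\times S^1_v)\setminus\operatorname{int}N_\Delta$, that is,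
$$E_T=\big(E\setminus(\operatorname{int}N_\Delta\times S^1_u)\big)\ \cup_{\partial\Delta\times S^1_c\times S^1_u}\ \big(\partial\Delta\times S^1_c\times D^2_u\big).$$
Like $E$ and $E_S$, it has boundary $T^3$ with coordinates $(c,u,v)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\begin{scope}
\fill[gray!25] (0,-1.5) rectangle (3,1.5);
\draw[thick,fill=white,rounded corners=7pt] (0,0.75) -- (2,0.75) -- (2,-0.75) -- (0,-0.75);
\draw[dashed] (0,-1.7) -- (0,1.7) node[above] {$\rho=0$};
\draw (3,-1.5) -- (3,1.5) node[above=5pt] {$\rho=1$};
\node at (1,0) {$B$};
\node at (1.5,1.12) {$Z_S$};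
\draw[->] (-0.35,-0.5) -- (-0.35,0.5) node[left] {$v$};
\end{scope}
\begin{scope}[xshift=5.5cm]
\fill[gray!25] (0,-1.5) rectangle (3,1.5);
\draw[thick,fill=white,rounded corners=7pt] (1,-0.75) rectangle (2,0.75);
\draw[dotted,thick] (0,0.75) -- (1.1,0.75) (0,-0.75) -- (1.1,-0.75);
\draw[dashed] (0,-1.7) -- (0,1.7) node[above] {$\rho=0$};
\draw (3,-1.5) -- (3,1.5) node[above=5pt] {$\rho=1$};
\node at (1.5,0) {$\Delta$};
\node at (0.5,0) {$h$};
\node at (1.5,1.12) {$Z_T$};
\end{scope}
\end{tikzpicture}
\caption{Cross-sections $c=\mathrm{const}$ of the solid torus $D^2\times S^1_v$; the top and bottom edges of each square are identified. Rotating the shaded regions about the axis $\rho=0$ gives the complement $Z_S$ of a ball $B$ (left) and the complement $Z_T$ of a solid torus $\Delta\times S^1_c$ (right), which is $Z_S$ with the $1$-handle $h$. The blocks $E_S$ and $E_T$ arise by taking the product with $S^1_u$ and filling this circle with a disc over the heavy curves.}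
\label{fig:blocks}
\end{figure}

\begin{lemma}\label{lem:blocks}
$E_T\cong E_S\,\#\,(S^1\times S^3)$ by a diffeomorphism that is the identity near the boundary.
\end{lemma}

\begin{proof}
Let $h=\{\rho\le\frac13,\ |v|\le\frac14\}$, the product of an interval with a disc. Up to rounding of corners, $B=N_\Delta\cup h$ and $Z_T=Z_S\cup h$, and $h$ meets $Z_S$ in the two discs $\{\rho\le\frac13,\ v=\pm\frac14\}\subset\partial B$. So $h$ is a $1$-handle attached along $\partial B$. The orientation extends because $Z_T\subset D^2\times S^1_v$, and the handle turns $\partial B$ into $\partial N_\Delta$. As $Z_S$ is connected, Lemma~\ref{lem:handle}(a) applies.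
\end{proof}

\begin{lemma}\label{lem:free}
The circle action $\theta\cdot(\rho,c,u,v)=(\rho,c+\theta,u+\theta,v)$ near $\partial E_T$ extends to a smooth free action on $E_T$.
\end{lemma}

\begin{proof}
The formula defines an action on $E$ that preserves $N_\Delta\times S^1_u$. On $\partial\Delta\times S^1_c\times D^2_u$ let $\theta$ translate $S^1_c$ and rotate $D^2_u$. For the gluing use a collar of $\partial\Delta$ in the $(\rho,v)$-annulus on one side and the radial collar of $D^2_u$ on the other; both are invariant under rotations of $c$ and $u$, so the two actions fit together smoothly. On the first piece, including the points with $\rho=0$, the action translates the factor $S^1_u$. On the second piece, including the center of $D^2_u$, it translates the factor $S^1_c$. So it is free.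
\end{proof}

\section{Metrics with small cubical boundary}\label{sec:metrics}

We first replace the function $e^{-r}$ of Section~\ref{sec:zero} by one that is constant near both ends and has the same kind of bounds.

\begin{lemma}\label{lem:profile}
Let $0<\varepsilon\le\lambda$ and $L=10+\log(\lambda/\varepsilon)$. There is a smooth nonincreasing $f:[0,L]\to[\varepsilon,\lambda]$ with $f=\lambda$ near $0$, $f=\varepsilon$ near $L$, and
$$|f'|\le f,\qquad|f''|\le2f,\qquad\int_0^Lf^3\,dr\le11\lambda^3 .$$
\end{lemma}

\begin{proof}
Let $\ell=\log(\lambda/\varepsilon)$. Choose a smooth $\beta:[0,L]\to[0,1]$ supported in $[1,L-1]$, equal to $1$ on $[3,L-3]$, with $|\beta'|\le1$. Then $\ell+4\le\int_0^L\beta\le\ell+8$. Put $a=\ell/\int_0^L\beta\in[0,1]$ and $f(r)=\lambda\exp(-a\int_0^r\beta)$. Then $f=\lambda$ on $[0,1]$ and $f=\lambda e^{-\ell}=\varepsilon$ on $[L-1,L]$. Also $f'/f=-a\beta$ and $f''/f=a^2\beta^2-a\beta'$, which gives the bounds on the derivatives.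

If $\ell\le1$, then $\int f^3\le L\lambda^3\le11\lambda^3$. If $\ell\ge1$, then $a\ge\ell/(\ell+8)\ge\frac19$. On $[3,L-3]$ we have $f^3=-f^2f'/a=-(f^3)'/(3a)$, so this interval contributes at most $\lambda^3/(3a)\le3\lambda^3$. The rest has length $6$ and contributes at most $6\lambda^3$.
\end{proof}

On the torus block the short direction will be diagonal, so we allow the torus directions to be scaled along an arbitrary constant coframe.

\begin{lemma}\label{lem:collar}
Let $\theta_1,\theta_2,\theta_3$ be linearly independent $1$-forms with constant coefficients on $T^3$, and let $g=dr^2+\sum_if_i(r)^2\theta_i^2$ on $[0,L]\times T^3$. If each $f_i$ is a positive constant or a function as in Lemma~\ref{lem:profile}, then $|\sec_g|\le2$.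
\end{lemma}

\begin{proof}
The coframe $e^0=dr$, $e^i=f_i\theta_i$ is orthonormal, with $de^0=0$ and $de^i=(f_i'/f_i)\,e^0\wedge e^i$. The forms $\omega^i_0=-\omega^0_i=f_i'\theta_i$ and $\omega^i_j=0$ satisfy $de^a=-\omega^a_b\wedge e^b$, so they are the connection forms. The curvature forms $\Omega^a_b=d\omega^a_b+\omega^a_c\wedge\omega^c_b$ are
$$\Omega^i_0=f_i''\,dr\wedge\theta_i=-\frac{f_i''}{f_i}\,e^i\wedge e^0,\qquad\Omega^i_j=\omega^i_0\wedge\omega^0_j=-\frac{f_i'f_j'}{f_if_j}\,e^i\wedge e^j .$$
Thus the curvature operator is diagonal in the basis $e^a\wedge e^b$, with eigenvalues $-f_i''/f_i$ and $-f_i'f_j'/(f_if_j)$, all in $[-2,2]$. A sectional curvature is the value of the associated quadratic form on a unit bivector, hence a convex combination of the eigenvalues.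
\end{proof}

Let $W$ be a compact $4$-manifold whose boundary components are $3$-tori with given coordinates $(x_1,x_2,x_3)\in(\mathbb R/\mathbb Z)^3$. A metric on $W$ is \emph{$\varepsilon$-cubical} if it equals $dr^2+\varepsilon^2(dx_1^2+dx_2^2+dx_3^2)$ in a collar of each boundary component.

\begin{proposition}\label{prop:metrics}
There are universal constants $\Lambda\ge1$ and $V_0$ such that for each $\varepsilon\in(0,1]$ there are $\varepsilon$-cubical metrics with $|\sec|\le\Lambda$
\begin{enumerate}
\item[(a)] on $E_S$, of volume at most $V_0$;
\item[(b)] on $E_T$, of volume tending to $0$ as $\varepsilon\to0$;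
\item[(c)] on $Y\times S^1_t$, of volume tending to $0$ as $\varepsilon\to0$, for each fixed compact oriented $3$-manifold $Y$ whose boundary is a nonempty union of $2$-tori with given coordinates $(a,b)\in(\mathbb R/\mathbb Z)^2$.
\end{enumerate}
\end{proposition}

\begin{proof}
Attaching a collar $[0,L]\times T^3$ changes neither the manifold nor its boundary coordinates. Each collar below starts with the same product metric in which the manifold ends, so the metrics fit together smoothly.

(a) Fix a $1$-cubical metric $g_S$ on $E_S$. Attach the collar $dr^2+f^2(dc^2+du^2+dv^2)$ with $f$ running from $1$ to $\varepsilon$. Its volume is $\int f^3\le11$, so $V_0=\mathrm{Vol}(E_S,g_S)+11$ will do.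

(b) Let $\xi$ be the generator of the action of Lemma~\ref{lem:free}; it vanishes nowhere. The metric $d\rho^2+dc^2+du^2+dv^2$ near the boundary is invariant, so averaging an extension of it gives an invariant $1$-cubical metric $g_1$ on $E_T$. We shrink the orbits by the factor $\varepsilon$:
$$g_\varepsilon=g_1-(1-\varepsilon^2)\,\eta\otimes\eta,\qquad\eta=g_1(\xi,\cdot)/|\xi|_{g_1}.$$
Then $\mathrm{Vol}(g_\varepsilon)=\varepsilon\,\mathrm{Vol}(g_1)$.

The metrics $g_\varepsilon$ degenerate as $\varepsilon\to0$, but a local change of coordinates removes the degeneration. Near any point choose coordinates $(\theta,x^1,x^2,x^3)$ with $\xi=\partial_\theta$. The coefficients of $g_1$ do not depend on $\theta$. Put $w=|\xi|_{g_1}$ and $A=w^{-2}\sum_ig_1(\partial_\theta,\partial_i)\,dx^i$, so that $\eta=w\,(d\theta+A)$. The tensor $g_1-\eta\otimes\eta$ annihilates $\partial_\theta$, so it has the form $b=b_{ij}(x)dx^idx^j$ with $(b_{ij})$ positive definite. With $\theta'=\varepsilon\theta$,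
$$g_\varepsilon=b+\varepsilon^2w^2(d\theta+A)^2=b+w^2(d\theta'+\varepsilon A)^2 .$$
In the coordinates $(\theta',x)$ the coefficients do not depend on $\theta'$ and are smooth in $(\varepsilon,x)$ for $\varepsilon\in[0,1]$, and at $\varepsilon=0$ the expression is the nondegenerate metric $b+w^2d\theta'^2$. So the maximum of $|\sec|$ at a point is a continuous function of $(\varepsilon,x)$, bounded when $x$ stays in a compact set. Finitely many such sets account for all of $E_T$, and the curvature of $g_\varepsilon$ is bounded uniformly in $\varepsilon$.

Near the boundary $\xi=\partial_c+\partial_u$. With $\theta_1=(dc+du)/\sqrt2$, $\theta_2=(dc-du)/\sqrt2$, $\theta_3=dv$ we have $\eta=\theta_1$, $\sum_i\theta_i^2=dc^2+du^2+dv^2$, and $g_\varepsilon=dr^2+\varepsilon^2\theta_1^2+\theta_2^2+\theta_3^2$. Attach the collar $dr^2+\varepsilon^2\theta_1^2+f^2(\theta_2^2+\theta_3^2)$ with $f$ running from $1$ to $\varepsilon$. It ends in $dr^2+\varepsilon^2(dc^2+du^2+dv^2)$, and its volume is $\int\varepsilon f^2\le\varepsilon(10+\log\frac1\varepsilon)$, which tends to $0$.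

(c) Let $h$ be a metric on $Y$ equal to $dr^2+da^2+db^2$ near the boundary, and choose $\lambda\ge1$ with $|\sec_{\lambda^2h}|\le1$. The product $\lambda^2h+\varepsilon^2dt^2$ has $|\sec|\le1$, and after rescaling $r$ it equals $dr^2+\lambda^2(da^2+db^2)+\varepsilon^2dt^2$ near the boundary. Attach the collars $dr^2+f^2(da^2+db^2)+\varepsilon^2dt^2$ with $f$ running from $\lambda$ to $\varepsilon$. Then $|\sec|\le2$ everywhere. If $Y$ has $C_Y$ boundary tori, the volume is at most
$$\varepsilon\lambda^3\,\mathrm{Vol}(Y,h)+C_Y\,\varepsilon\lambda^2\big(10+\log\tfrac\lambda\varepsilon\big)\longrightarrow0 .$$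

The metrics $g_S$ and $g_1$ are chosen once, on two fixed manifolds, while the collars and part (c) need only the bound $2$. So $V_0$ and the maximum $\Lambda$ of the curvature bounds are universal. The manifold $Y$ affects only the rate of convergence in (c).
\end{proof}

\begin{proposition}\label{prop:glue}
Let $Y$ be as in Proposition~\ref{prop:metrics}(c). Let $M$ be a closed manifold obtained from $Y\times S^1_t$ by gluing $p$ copies of $E_S$ and $q$ copies of $E_T$ to the boundary components, by maps that permute the given coordinates. Then $\mathrm{MinVol}(M)\le Vp$ with $V=\Lambda^2V_0$.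
\end{proposition}

\begin{proof}
The gluing maps are isometries of the cubical tori of side $\varepsilon$, and all metrics of Proposition~\ref{prop:metrics} are products near the boundary. For a common $\varepsilon$ they form a smooth metric on $M$ with $|\sec|\le\Lambda$ and volume at most $pV_0+o(1)$. Multiplying the metric by $\Lambda$ gives $|\sec|\le1$ and multiplies the volume by $\Lambda^2$. Let $\varepsilon\to0$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $H,n,m,k,q,p$ be as in the theorem, and put $j=k-n\ge0$, so that $p+q=m+1+j$. Let
$$P=n(S^1\times S^3)\,\#\,k(S^2\times S^2),\qquad M_0=\partial H\,\#\,k(S^2\times S^2).$$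
We shall obtain $P$ from a product $Y_0\times S^1_t$ by $j+1$ vertical surgeries and $M_0$ from $P$ by $m$ horizontal ones. This places $p+q$ sphere blocks in $M_0$, and $q$ of them are then exchanged for torus blocks.

\medskip
\noindent\emph{Step 1: $M_0$ is the result of surgery on a framed link in $P$.} The $0$-handle and the $1$-handles of $H$ form a manifold with boundary $n(S^1\times S^3)$. The $2$-handles are attached along a framed link $L=(L_1,\dots,L_m)$ in this boundary, and $\partial H$ is the result of surgery on $L$. Form the connected sum with $k(S^2\times S^2)$ along a ball disjoint from $L$. Then $L$ is a framed link in $P$, and surgery on it gives $M_0$. Since $\chi(n(S^1\times S^3))=2-2n$ and each surgery adds $2$, we get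
$$\chi(M)=(2-2n+2m)+2k-2q=2p .$$

\medskip
\noindent\emph{Step 2: vertical surgeries.} Let $Y_0=n(S^1\times S^2)$. Fix disjoint closed balls $U_0,\dots,U_j\subset Y_0$ and circles $s_l$ with parametrized tubular neighborhoods $D^2\times s_l\subset\operatorname{int}U_l$. Let $B_l\subset D^2\times s_l$ be the copy of $B$, and let $T_l=B_l\times S^1_t$. Surgery on $T_0,\dots,T_j$ in $Y_0\times S^1_t$ gives
$$Z\times S^1_t\cup\partial Z\times D^2_t=\sigma(Z),\qquad Z=Y_0\setminus\textstyle\bigcup_l\operatorname{int}B_l .$$
By Proposition~\ref{prop:spin} and $n+j=k$ there is a diffeomorphism $G:\sigma(Z)\to P$. Let $Y_1=Y_0\setminus\bigcup_lU_l\subset Z$. By van Kampen's theorem, removing disjoint balls from a $3$-manifold does not change the fundamental group, so $\pi_1(Y_1)\to\pi_1(Y_0)$ and $\pi_1(Z)\to\pi_1(Y_0)$ are isomorphisms, and so is $\pi_1(Y_1)\to\pi_1(Z)$. By Proposition~\ref{prop:spin}, $y\mapsto G(y,0)$ induces a surjection $\pi_1(Y_1)\to\pi_1(P)$.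

\medskip
\noindent\emph{Step 3: horizontal surgeries.} The link $L$ lies in $P$ in an unknown position, and we need it to be horizontal, so that each component lies in a copy of $E$. By Step 2, the core of each $L_i$ is freely homotopic to a loop $G(r_i\times\{0\})$ with $r_i$ a loop in $Y_1$. By Lemma~\ref{lem:isotopy}(a) we may take the $r_i$ to be disjoint embedded circles. Choose disjoint parametrized tubular neighborhoods $D^2\times r_i\subset Y_1$, and let $R_i=r_i\times B$ with $B\subset D^2\times S^1_t$; these are framed circles in $Y_1\times S^1_t\subset\sigma(Z)$ with cores $r_i\times\{0\}$. By Lemma~\ref{lem:isotopy}(b) there is a diffeomorphism $\Phi$ of $P$ such that the framed links $\Phi G(R)$ and $L$ have the same parametrized cores. By Lemma~\ref{lem:framing}, surgery on $L$ gives the same manifold as surgery on $\Phi G(R)$ with some of the framings composed with $\tau$. Composing the parametrization of $D^2\times r_i$ with $(z,u)\mapsto(e^{2\pi iu}z,u)$ replaces $R_i$ by $R_i\circ\tau$, because the identification $B\cong D^3$ commutes with rotations. We make this change where it is needed. Then surgery on $R$ in $\sigma(Z)$ gives $M_0$.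

\medskip
\noindent\emph{Step 4: assembly.} Let $Y\subset Y_0$ be the complement of the interiors of the $m+1+j\ge1$ solid tori $D^2\times r_i$ and $D^2\times s_l$, with the coordinates on $\partial Y$ given by their parametrizations. Then $Y_0\times S^1_t$ is the union of $Y\times S^1_t$ with $p+q$ copies of $E$, namely $D^2\times r_i\times S^1_t$ with $(u,v)=(r_i,t)$ and $D^2\times s_l\times S^1_t$ with $(u,v)=(t,s_l)$; the gluing maps permute the coordinates. Under these identifications each of $R_i$, $T_l$ is the framed circle $S^1_u\times B$. By Steps 2 and 3, replacing every copy of $E$ by $E_S$ gives $M_0$. Let $M'$ be obtained by replacing $p$ copies by $E_S$ and the other $q$ by $E_T$. By Lemma~\ref{lem:blocks}, $M'\cong M_0\,\#\,q(S^1\times S^3)=M$. Proposition~\ref{prop:glue} gives $\mathrm{MinVol}(M)\le Vp$, and Lemma~\ref{lem:essle} completes the proof, $M$ being connected. \qed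

\begin{remark}
The hypotheses enter as follows. Because $H$ has no handles of index above $2$, all surgeries in Step 1 are on circles, and the position of a circle is determined by its homotopy class. The condition $k\ge n$ is the price of Step 2: spinning $S^1\times S^2$ minus a ball gives $S^1\times S^3$ only together with a summand $S^2\times S^2$. The condition $p\ge0$ says that there are at least $q$ blocks to exchange. It cannot be dropped, since the bound $Vp$ would be negative; for $p<0$ one still has $\chi(M)=2p$, and \eqref{eq:cgb} gives $\mathrm{MinVol}(M)\ge2c|p|$.
\end{remark}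

\section{Lower bounds from the Euler characteristic}\label{sec:lower}

For a closed oriented Riemannian $4$-manifold, the Chern--Gauss--Bonnet formula reads $\chi(M)=\int_M\mathcal P(\mathrm{Rm})\,d\mathrm{vol}$, where $\mathcal P$ is a universal quadratic polynomial in the components of the curvature tensor in an orthonormal frame. By polarization these components are universal linear combinations of values $\mathrm{Rm}(X,Y,Y,X)$, so the algebraic curvature tensors on $\mathbb R^4$ with $|\sec|\le1$ form a compact set. Let $1/c$ be the maximum of $|\mathcal P|$ on it. Then $|\chi(M)|\le\mathrm{Vol}(M,g)/c$ for $g\in\mathcal M_{|\sec|\le1}(M)$, that is,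
\begin{equation}\label{eq:cgb}
\mathrm{MinVol}(M)\ge c\,|\chi(M)| .
\end{equation}
Together with Theorem~\ref{thm:main}, applied in the second sentence below to $H=D^3\times\Sigma_\gamma$, this proves the following.

\begin{theorem}\label{thm:twosided}
There is a universal $c>0$ such that all $M$ as in Theorem~\ref{thm:main} satisfy
$$c\,\chi(M)\le\mathrm{MinVol}(M)\le\tfrac V2\chi(M).$$
In particular, this holds for $M=(S^2\times\Sigma_\gamma)\,\#\,k(S^2\times S^2)\,\#\,q(S^1\times S^3)$ with $\gamma\ge1$, $k\ge2\gamma$ and $0\le q\le k-2\gamma+2$, where $\chi(M)=2(k-2\gamma+2-q)$.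
\end{theorem}

This argument does not carry over to the essential minimal volume, since part of the integral may be carried by regions that disappear in the limit. What survives is a gap: a nonzero Euler characteristic forces a point of definite injectivity radius, and condition (3) of Definition~\ref{def:closure} keeps a ball around it in the limit.

\begin{theorem}\label{thm:gap}
There is a universal $v_4>0$ such that every closed $4$-manifold $M$ with $\chi(M)\ne0$ has $\mathrm{MinVol}_{\mathrm{ess}}(M)\ge v_4$. Consequently, for $M$ as in Theorem~\ref{thm:main},
$$\mathrm{MinVol}_{\mathrm{ess}}(M)=0\iff\mathrm{MinVol}(M)=0\iff\chi(M)=0,$$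
and $v_4\le\mathrm{MinVol}_{\mathrm{ess}}\big((S^2\times\Sigma_\gamma)\,\#\,2\gamma(S^2\times S^2)\big)\le2V$ for all $\gamma\ge1$.
\end{theorem}

\begin{proof}
We use two theorems of Cheeger and Gromov. By \cite{CG2} there is $\varepsilon_4\in(0,1)$ such that a closed $4$-manifold with a metric satisfying $|\sec|\le1$ and $\mathrm{inj}<\varepsilon_4$ everywhere has an F-structure of positive rank, and by \cite{CG1} a closed manifold with such a structure has $\chi=0$. Only the combination is needed: if $\chi(M)\ne0$, every metric in $\mathcal M_{|\sec|\le1}(M)$ has a point with $\mathrm{inj}\ge\varepsilon_4$. We also use the Bishop--G\"unther inequality: if $\sec\le1$ and $r\le\min(\mathrm{inj}(x),\pi)$, then the ball of radius $r$ about $x$ has at least the volume of a ball of radius $r$ in the unit sphere. Let $v_4$ be the volume of a ball of radius $\varepsilon_4$ in the unit $S^4$.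

Let $\chi(M)\ne0$, let $(M_\infty,g_\infty)\in\overline{\mathcal M}_{|\sec|\le1}(M)$, and let $g_i$, $q^{(j)}$, $q_i^{(j)}$ be as in Definition~\ref{def:closure}. Choose $x_i$ with $\mathrm{inj}_{g_i}(x_i)\ge\varepsilon_4$. By (3), after passing to a subsequence, $d_{g_i}(x_i,q_i^{(j)})\le D$ for some $j$ and $D$; in particular $M_\infty\ne\emptyset$. Write $q=q^{(j)}$, $q_i=q_i^{(j)}$. Put $R'=D+1$, choose $R'<R''<R$, and let $\phi_i=\phi_{i,R}$ and $\Omega=B_{g_\infty}(q,R'')$.

We claim that $B_{g_i}(q_i,R')\subset\phi_i(\Omega)$ for large $i$. Since $g_\infty$ is complete, closed balls in $M^{(j)}_\infty$ are compact, so $\overline\Omega$ is a compact subset of $B_{g_\infty}(q,R)$, and $\phi_i^*g_i\to g_\infty$ uniformly on it. For large $i$ we thus have $g_\infty\le(R''/R')^2\phi_i^*g_i$ on $\Omega$. Let $\zeta$ be a path from $q_i$ of $g_i$-length $\ell<R'$, and suppose that it leaves the open set $\phi_i(\Omega)$ for the first time at $s_0$. On $[0,s_0)$ the path $\phi_i^{-1}\circ\zeta$ starts at $q$ and has $g_\infty$-length at most $\ell''=\ell R''/R'<R''$, so it stays in the compact ball $K=\overline B_{g_\infty}(q,\ell'')\subset\Omega$. The set $\phi_i(K)$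 is closed, hence $\zeta(s_0)\in\phi_i(K)\subset\phi_i(\Omega)$, a contradiction.

As $D+\varepsilon_4<R'$, the claim gives $B_{g_i}(x_i,\varepsilon_4)\subset\phi_i(\Omega)$. Therefore
$$v_4\le\mathrm{Vol}_{g_i}\big(\phi_i(\Omega)\big)=\mathrm{Vol}_{\phi_i^*g_i}(\Omega)\longrightarrow\mathrm{Vol}_{g_\infty}(\Omega)\le\mathrm{Vol}(M_\infty,g_\infty).$$
This proves the first statement.

Let $M$ be as in Theorem~\ref{thm:main}. If $\mathrm{MinVol}_{\mathrm{ess}}(M)=0$, then $\chi(M)=0$ by the first statement. If $\chi(M)=0$, then $\mathrm{MinVol}(M)=0$ by Theorem~\ref{thm:main}. If $\mathrm{MinVol}(M)=0$, then $\mathrm{MinVol}_{\mathrm{ess}}(M)=0$ by Lemma~\ref{lem:essle}. Finally, the manifold of Corollary~\ref{cor:false}(b) has $\chi=4\ne0$.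
\end{proof}

\section{General summands}\label{sec:general}

Which $X$ are connected summands of a manifold of minimal volume zero? We give a sufficient and a necessary condition. For a group $\pi$ let $B\pi$ be a connected CW complex with fundamental group $\pi$ and no higher homotopy groups. If $\pi_1(X)=\pi$, the \emph{classifying map} $c_X:X\to B\pi$ is the map, unique up to homotopy, that induces the identity on $\pi_1$. The \emph{simplicial volume} $\|X\|$ of a closed oriented manifold is the infimum of $\sum|a_i|$ over real singular cycles $\sum a_i\varsigma_i$ representing the fundamental class.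

\begin{theorem}\label{thm:general}
Let $X$ be a closed connected oriented smooth $4$-manifold with fundamental group $\pi$ and classifying map $c_X:X\to B\pi$.
\begin{enumerate}
\item[(i)] If $c_{X*}[X]=0\in H_4(B\pi;\mathbb Z)$, there is a closed oriented $N$, a connected sum of copies of $\pm\mathbb{CP}^2$, $S^2\times S^2$ and $S^1\times S^3$, with $\mathrm{MinVol}_{\mathrm{ess}}(X\,\#\,N)=\mathrm{MinVol}(X\,\#\,N)=0$.
\item[(ii)] If $\mathrm{MinVol}(X\,\#\,N)=0$ for some closed connected oriented $N$, then $\|X\|=0$.
\end{enumerate}
\end{theorem}

The hypothesis of (i) holds for simply connected $X$, and for $X=S^2\times\Sigma_\gamma$ with $\gamma\ge1$, where $B\pi=\Sigma_\gamma$ is two-dimensional. Part (ii) shows that the guess behind the conjecture is right for summands of nonzero simplicial volume. The product $S^2\times\Sigma_\gamma$ is not among them: a self-map of degree $d$ gives $|d|\,\|X\|\le\|X\|$, and $S^2\times\Sigma_\gamma$ has a self-map of degree $2$.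

To prove (i) we must recognize a stabilization of $X$ as a stabilization of some $\partial H$. The tool is a theorem of Kreck, which reduces this to a bordism computation. Let $\mathcal B\to BO$ be a fibration such that $\pi_i(\mathcal B)\to\pi_i(BO)$ is an isomorphism for $i>d$ and injective for $i=d$. A \emph{normal $(d-1)$-smoothing} of a manifold $W$ in $\mathcal B$ is a lift $W\to\mathcal B$ of the classifying map of the stable normal bundle that induces isomorphisms on $\pi_i$ for $i<d$ and a surjection on $\pi_d$. If one exists, $\mathcal B$ is called the \emph{normal $(d-1)$-type} of $W$. Two smoothings are \emph{bordant} if the manifolds cobound a compact manifold with a lift to $\mathcal B$ that restricts to the given ones.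

\begin{theorem}[Kreck \cite{Kreck}]\label{thm:kreck}
Two closed connected $2d$-manifolds, $d\ge2$, with equal Euler characteristic and the same normal $(d-1)$-type $\mathcal B$, which admit bordant normal $(d-1)$-smoothings in $\mathcal B$, become diffeomorphic after adding the same number of copies of $S^d\times S^d$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:general}(i)]
\emph{The normal type.} Take $d=2$ and let $\mathcal B=B\pi\times BSO\to BO$ be the projection followed by the double cover $BSO\to BO$. It is an isomorphism on $\pi_i$ for $i\ge2$. A lift to $\mathcal B$ is an orientation together with a map to $B\pi$, so bordism in $\mathcal B$ is oriented bordism of manifolds with a map to $B\pi$, with group $\Omega_4^{SO}(B\pi)$. We have $\pi_1(\mathcal B)=\pi$ and $\pi_2(\mathcal B)=\pi_2(BSO)=\mathbb Z/2$, detected by $w_2$. For an oriented manifold, $w_2$ of the normal and of the tangent bundle agree. On an embedded sphere in an oriented $4$-manifold, $w_2$ of the tangent bundle takes the value $\chi(S^2)+(\text{self-intersection})$ modulo $2$. Hence, if a closed connected oriented $4$-manifold $W$ contains an embedded sphere of odd self-intersection,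 then any map $W\to B\pi$ that is an isomorphism on $\pi_1$ defines a normal $1$-smoothing in $\mathcal B$. We arrange for such spheres on both sides, so that the normal type depends on $\pi$ alone.

\emph{The bordism group.} Recall that $\Omega_0^{SO}=\mathbb Z$, $\Omega_1^{SO}=\Omega_2^{SO}=\Omega_3^{SO}=0$, and that the signature is an isomorphism $\Omega_4^{SO}\to\mathbb Z$. The Atiyah--Hirzebruch spectral sequence $E^2_{a,b}=H_a(B\pi;\Omega_b^{SO})\Rightarrow\Omega^{SO}_{a+b}(B\pi)$ has in total degree $4$ only the terms $H_4(B\pi;\mathbb Z)$ and $H_0(B\pi;\Omega_4^{SO})$. So the kernel of the edge map $[W,f]\mapsto f_*[W]$ is the image of $\Omega_4^{SO}$ under the inclusion of a point. The signature is defined on $\Omega_4^{SO}(B\pi)$ and is injective on this image. Therefore a class $[W,f]$ vanishes if $f_*[W]=0$ and the signature of $W$ is $0$.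

\emph{The handlebody.} Choose a finite presentation of $\pi$. Take a five-dimensional $0$-handle with one oriented $1$-handle for each of the $n$ generators. In its boundary $n(S^1\times S^3)$, whose fundamental group is free on the generators, represent the relators by disjoint embedded circles, frame them, and attach $2$-handles. The result $H_0$ is oriented and has $\pi_1(H_0)=\pi$. Let $\mathcal L\to S^2$ be the oriented plane bundle of Euler number $1$, and let $H_1$ be the unit disc bundle of $\mathcal L\oplus\mathbb R$. Trivializing over the two hemispheres shows that $H_1$ is a $0$-handle with one $2$-handle. So $H=H_0\natural H_1$ is $H_0$ with one more $2$-handle; it has one $0$-handle, $n$ $1$-handles, some number $m$ of $2$-handles, and $\pi_1(H)=\pi$. Read in reverse, the decomposition builds $H$ from $\partial H\times[0,1]$ with handles of index $3,4,5$, so $\pi_1(\partial H)\to\pi_1(H)$ is an isomorphism. The unit section of the summand $\mathbb R$ is a sphere in $\partial H_1$ with normal bundle $\mathcal L$, so $\partial H=\partial H_0\,\#\,\partial H_1$ contains a sphere of odd self-intersection. Restrict to $\partial H$ a map $H\to B\pi$ that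 is an isomorphism on $\pi_1$. This is a normal $1$-smoothing of $\partial H$, and its bordism class vanishes because it bounds $H$. In particular $\partial H$ has signature $0$.

\emph{The other side.} Let $X'=X\,\#\,a\mathbb{CP}^2\,\#\,b\overline{\mathbb{CP}}{}^2$ with $a,b\ge1$ chosen so that the signature is $0$. A projective line is a sphere of odd self-intersection. The composition of the collapse $X'\to X$ with $c_X$ is an isomorphism on $\pi_1$ and sends $[X']$ to $c_{X*}[X]=0$; here the hypothesis is used. So $X'$ has a normal $1$-smoothing in $\mathcal B$ with vanishing bordism class.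

\emph{Conclusion.} For a closed connected oriented $4$-manifold, $\chi=2-2b_1+b_2$ has the parity of $b_2$, hence of the signature. So $\chi(X')$ and $\chi(\partial H)$ are even, and they become equal after adding copies of $S^2\times S^2$ to one of the two manifolds. This keeps the fundamental group, the odd sphere, the signature and the image of the fundamental class, so we still have null-bordant normal $1$-smoothings. By Theorem~\ref{thm:kreck},
$$X'\,\#\,r(S^2\times S^2)\cong\partial H\,\#\,k(S^2\times S^2)$$
for some $r,k\ge0$. Adding further copies to both sides, we may assume $k\ge n$. Let $q=m+1+k-n$, so that $p=0$, and let $N=a\mathbb{CP}^2\,\#\,b\overline{\mathbb{CP}}{}^2\,\#\,r(S^2\times S^2)\,\#\,q(S^1\times S^3)$. Then $X\,\#\,N$ is diffeomorphic to the manifold $M$ of Theorem~\ref{thm:main}, and both invariants vanish.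
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(ii)]
By Gromov \cite{Gromov}, simplicial volume is additive under connected sum in dimension at least $3$, and it is bounded by a dimensional constant times the minimal volume. Hence
$$\|X\|\le\|X\|+\|N\|=\|X\,\#\,N\|\le\mathrm{const}\cdot\mathrm{MinVol}(X\,\#\,N)=0.\qedhere$$
\end{proof}

\begin{thebibliography}{9}

\bibitem{CG1} Cheeger and Gromov, \emph{Collapsing Riemannian manifolds while keeping their curvature bounded I}, J. Diff. Geom. 23 (1986).

\bibitem{CG2} Cheeger and Gromov, \emph{Collapsing Riemannian manifolds while keeping their curvature bounded II}, J. Diff. Geom. 32 (1990).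

\bibitem{Gromov} Gromov, \emph{Volume and bounded cohomology}, Publ. IH\'ES 56 (1982).

\bibitem{Kreck} Kreck, \emph{Surgery and duality}, Ann. of Math. 149 (1999).

\bibitem{Song} Antoine Song, \emph{Essential minimal volume of Einstein 4-manifolds}, arXiv:2103.05659 (2021).

\end{thebibliography}
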